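\title{The threshold of the zero-temperature dynamical random field Ising model in every dimension}

\begin{abstract}
We study the zero-temperature Glauber evolution of the random field Ising model on $\mathbb{Z}^d$ with Gaussian disorder of intensity $\epsilon$, started from all spins minus and driven by an increasing external field $M$. Let $c_d=2\sqrt d/(1+\sqrt d)$. We prove that for every $d\ge2$ and every $M>c_d$ the spin at the origin is plus at field $M$ with probability tending to one as $\epsilon\to0$. This was known for $d\in\{2,3\}$, and the opposite behavior is known for $M<c_d$ in all dimensions, so $c_d$ is the threshold for every $d\ge 2$. The proof reduces the spin system to a growth model with sparse obstacles and with seeds of arbitrarily small density, and shows that almost surely every site left unfilled lies in a sparse set determined by the obstacles alone. The method also gives an explicit error bound, finiteness of the minus clusters, and estimates for polluted bootstrap percolation.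
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The evolution}

Let $d\ge2$, write $u\sim v$ when $u,v\in\mathbb{Z}^d$ satisfy $\|u-v\|_1=1$, and let $(h_v)_{v\in\mathbb{Z}^d}$ be independent standard Gaussian variables with law $\mathbb{P}$. For an external field $M\in\mathbb{R}$ and a noise intensity $\epsilon>0$, the random field Ising energy of a configuration $\sigma\in\{-1,+1\}^{\mathbb{Z}^d}$ is the formal sum
\[
-\sum_{u\sim v}\sigma_u\sigma_v-\sum_{v}(M+\epsilon h_v)\sigma_v .
\]
The sum does not converge, but the change caused by flipping one spin $\sigma_v$ from $-1$ to $+1$ is finite and equals $-2\big(\sum_{u\sim v}\sigma_u+M+\epsilon h_v\big)$. If $v$ has $k$ plus neighbors, then $\sum_{u\sim v}\sigma_u=2k-2d$, so the flip weakly decreases the energy exactly when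
\begin{equation}\label{eq:flip}
2k-2d+M+\epsilon h_v\ge0 .
\end{equation}
A minus site satisfying \eqref{eq:flip} is called \emph{flippable}. The zero-temperature Glauber evolution starts at $M=-\infty$ with all spins minus and lets $M$ increase. Whenever some minus sites are flippable they are flipped, then the sites that have become flippable are flipped, and so on until no minus site is flippable. A plus spin stays plus forever.

Because the $h_v$ are unbounded, at every $M$ there are almost surely infinitely many sites satisfying \eqref{eq:flip} with $k=0$, so there is no first flip, and the description needs a word of interpretation. Call $P\subset\mathbb{Z}^d$ \emph{stable at $M$} if no $v\notin P$ is flippable when $P$ is the set of plus sites. The left side of \eqref{eq:flip} increases with $k$, so an intersection of stable sets is stable; since $\mathbb{Z}^d$ is stable, there is a least stable set $P_M$. Start from any subset of $P_M$ and repeatedly flip all flippable sites. The iterates never leave $P_M$, and their union is stable, because a site has finitely many neighbors and therefore sees its final number of plus neighbors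 after finitely many rounds; so the union equals $P_M$. A set stable at $M'$ is stable at every $M\le M'$, hence $P_M\subset P_{M'}$, and the flips at field $M'$ started from $P_M$ produce $P_{M'}$. Finally $\{v:2d+M+\epsilon h_v\ge0\}$ is stable at $M$, so $P_M$ decreases to $\emptyset$ as $M\to-\infty$. Thus the evolution is well defined and $P_M$ is its set of plus sites at field $M$. We shall use only that $P_M$ is stable at $M$ and nondecreasing in $M$.

\subsection{Which threshold to expect}\label{sec:heuristic}

Without noise nothing moves until $M=2d$: for $\epsilon=0$ the empty set is stable whenever $M<2d$. A small noise changes this completely, because on an infinite lattice every favorable local configuration occurs somewhere, and the question becomes whether the plus phase, once created, can spread.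

Let $0<M<2$ and read \eqref{eq:flip} as $k\ge d-\frac12(M+\epsilon h_v)$. A typical site has $0\le M+\epsilon h_v<2$ and flips when it has $d$ plus neighbors. There are two kinds of exceptions: \emph{helpers}, with $\epsilon h_v\ge2-M$, flip with $d-1$ plus neighbors, and \emph{obstacles}, with $\epsilon h_v<-M$, need at least $d+1$. Their densities are
\begin{equation}\label{eq:pq}
p=\mathbb{P}(\epsilon h_0\ge2-M)\approx e^{-(2-M)^2/2\epsilon^2},\qquad q=\mathbb{P}(\epsilon h_0<-M)\approx e^{-M^2/2\epsilon^2}.
\end{equation}
Suppose that the plus phase already occupies the half-spaces $\{x_i<0\}$ for $i=1,\dots,d-1$. The sites of the line $x_1=\dots=x_{d-1}=0$ have $d-1$ plus neighbors. A helper on this line flips, its neighbors on the line then have $d$ plus neighbors, and the line turns plus in both directions until an obstacle is met. After that, the adjacent lines are in the same position. To find helpers on all lines we need lines of length $L$ slightly larger than $1/p$, and to fill a cube of side $L$ in this way we want it to be free of obstacles, that is $q\ll p^d$. By \eqref{eq:pq} this means that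
\begin{equation}\label{eq:g}
g(M):=M^2-d(2-M)^2
\end{equation}
is positive, and for $0<M<2$ we have $g(M)>0$ if and only if $M>\sqrt d\,(2-M)$, that is, if and only if
\[
M>c_d:=\frac{2\sqrt d}{1+\sqrt d}.
\]
This suggests that $c_d$ is the field at which the plus phase takes over as $\epsilon\to0$. The following two results are known.
\begin{enumerate}
\item[(i)] For $d\ge2$ and fixed $M<c_d$, $\ \mathbb{P}[\sigma_0=-1\text{ at }M]\to1$ as $\epsilon\to0$.
\item[(ii)] For $d\in\{2,3\}$ and fixed $M>c_d$, $\ \mathbb{P}[\sigma_0=+1\text{ at }M]\to1$ as $\epsilon\to0$.
\end{enumerate}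
The question, which comes from the work of Ding, Yang and Zhuang \cite{DYZ}, is whether (ii) holds for all $d\ge4$. The computation above does not settle it: it explains how a cube is filled once $d-1$ of its neighboring cubes are plus, but not how such a favorable geometry arises and persists over distances on which many obstructed cubes are met.

\subsection{Results}

The answer is yes, and the proof works in all dimensions at once.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $M>c_d$. Then $\mathbb{P}[\sigma_0=+1\text{ at }M]\to1$ as $\epsilon\to0$.
\end{theorem}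

\begin{theorem}\label{thm:quant}
Let $d\ge2$ and let $g$ be as in \eqref{eq:g}.
\begin{enumerate}
\item[(a)] For $M\in(c_d,2)$ there is $C=C(d,M)$ such that $\mathbb{P}[\sigma_0=-1\text{ at }M]\le C\epsilon^{1-3d}e^{-g(M)/2\epsilon^2}$ for small $\epsilon$; here $g(M)>0$.
\item[(b)] If $A>\frac{3d-1}{2\sqrt d}$ and $M_\epsilon=c_d+A\epsilon^2\log(1/\epsilon)$, then $\mathbb{P}[\sigma_0=+1\text{ at }M_\epsilon]\to1$ as $\epsilon\to0$.
\item[(c)] For fixed $M>c_d$ and all small $\epsilon$, almost surely all connected components of minus spins at $M$ are finite.
\item[(d)] For $M\ne c_d$, $\ \lim_{\epsilon\to0}\mathbb{P}[\sigma_0=+1\text{ at }M]=\mathbf{1}\{M>c_d\}$.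
\end{enumerate}
\end{theorem}

Part (d) uses the known result (i); everything else is proved here. All statements are deduced from a theorem on a simpler growth model, in which a site stands for a cube of side $L$.

\begin{definition}[Box model]\label{def:box}
Independently, each site of $\mathbb{Z}^d$ is \emph{bad} with probability $\eta$, a \emph{seed} with probability $\rho$, and \emph{ordinary} otherwise. Let $B$ be the set of bad sites and $\Sigma$ the set of seeds. The set $F$ of \emph{filled} sites is the smallest set that contains $\Sigma$ and contains every $x\notin B$ for which at least $d-1$ of the axes $i\in\{1,\dots,d\}$ satisfy $\{x+e_i,x-e_i\}\cap F\ne\emptyset$. The set of \emph{unfilled} sites is $U=\mathbb{Z}^d\setminus F$.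
\end{definition}

\begin{theorem}\label{thm:box}
Let $d\ge2$. There are $\eta_0>0$, $C<\infty$ and a function $\psi$ with $r^j\psi(r)\to0$ as $r\to\infty$ for every $j$, all depending only on $d$, such that the following holds for every $\eta\le\eta_0$ and every $\rho>0$: $\ \mathbb{P}(0\in U)\le C\eta$; almost surely all nearest-neighbor components of $U$ are finite; and
\[
\mathbb{P}(\text{the component of }0\text{ in }U\text{ has diameter}>r)\le\psi(r).
\]
\end{theorem}

The point of the theorem is that no constant depends on $\rho$. In the application $\rho$ is far smaller than $\eta$ (Remark~\ref{rem:rho}), so the filled region that reaches the origin has grown past a huge number of bad sites.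

\begin{remark}\label{rem:hyp}
The bound $C\eta$ has the right order, since $B\subset U$ gives $\mathbb{P}(0\in U)\ge\eta$. Both hypotheses are needed. If $\rho=0$ then $F=\emptyset$. If $2d(1-\eta)<1$, note that a filled site is joined to a seed by a self-avoiding path of sites that are not bad, so $\mathbb{P}(0\in F)\le\rho\sum_{n\ge0}(2d(1-\eta))^n$, which tends to $0$ with $\rho$.
\end{remark}

Theorem~\ref{thm:box} also applies to \emph{polluted bootstrap percolation}. Here sites of $\mathbb{Z}^d$ are independently \emph{initially occupied} with probability $p>0$, \emph{closed} with probability $q$, and empty otherwise. A site that is not closed becomes occupied when it has at least $r$ occupied neighbors (standard rule), or when it has occupied neighbors along at least $r$ axes (modified rule). The \emph{final density} is the probability that the origin is eventually occupied.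

\begin{theorem}\label{thm:polluted}
Let $d\ge2$, let $\eta_0$ be as in Theorem~\ref{thm:box}, and consider either rule. For $r\le d-1$ the final density is at least $1-Cq$ whenever $q\le\eta_0$, for every $p>0$. For $r=d$ the final density tends to $1$ if $p\to0$ and $q\,(p^{-1}\log(1/p))^d\to0$.
\end{theorem}

Section~\ref{sec:reduction} deduces Theorems~\ref{thm:main}, \ref{thm:quant} and \ref{thm:polluted} from Theorem~\ref{thm:box}. Section~\ref{sec:small} works out the two mechanisms behind Theorem~\ref{thm:box} in small cases and sets out the plan of its proof, which occupies Sections~\ref{sec:sparse}--\ref{sec:prob}.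

\subsection{Conventions and two standard facts}\label{sec:conv}

We write $[d]=\{1,\dots,d\}$. The norm $\|\cdot\|$, distances and diameters are taken in $\ell^\infty$, with $\operatorname{dist}(X,\emptyset)=\infty$. For real $r\ge0$ let $N_r(X)=\{x\in\mathbb{Z}^d:\operatorname{dist}(x,X)\le r\}$ and $N_r(x)=N_r(\{x\})$. The words \emph{adjacent}, \emph{connected} and \emph{component} refer to nearest neighbors. A function $f\ge0$ is \emph{rapidly decreasing} if $t^jf(t)\to0$ as $t\to\infty$ for every $j$.

Sets such as $F$, defined as the smallest set containing an initial set and closed under a monotone nearest-neighbor rule, are built in \emph{generations}: generation $0$ is the initial set, and a site has generation $n+1$ if it has not entered before and the rule is satisfied by the sites of generation at most $n$. The union of all generations is closed under the rule, so every site of the set has a finite generation. In particular all events below are obtained from the states of single sites by countable operations and are measurable.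

\medskip\noindent\textbf{Harris' inequality.} Let $(X_n)_{n\ge1}$ be independent variables with values in finite totally ordered sets. An event is \emph{increasing} if it is preserved when coordinates are increased. For increasing events $E,E'$ we have $\mathbb{P}(E\cap E')\ge\mathbb{P}(E)\mathbb{P}(E')$. For increasing functions $f,f'$ of finitely many coordinates, $\mathbb{E}ff'\ge\mathbb{E}f\,\mathbb{E}f'$ is the classical inequality. In general, $f_n=\mathbb{E}[\mathbf{1}_E\mid X_1,\dots,X_n]$ and $f'_n=\mathbb{E}[\mathbf{1}_{E'}\mid X_1,\dots,X_n]$ are increasing functions of $(X_1,\dots,X_n)$, so $\mathbb{E}f_nf'_n\ge\mathbb{P}(E)\mathbb{P}(E')$, and $f_n\to\mathbf{1}_E$, $f_n'\to\mathbf{1}_{E'}$ in $L^2$ by martingale convergence.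

\medskip\noindent\textbf{Ergodicity.} For an i.i.d.\ field indexed by $\mathbb{Z}^d$, every event invariant under all translations has probability $0$ or $1$.

\section{From spins to the box model}\label{sec:reduction}

Fix $M\in(0,2)$, $\epsilon>0$ and an integer $L\ge1$, and tile $\mathbb{Z}^d$ by the blocks $\Lambda_z=Lz+\{0,\dots,L-1\}^d$, $z\in\mathbb{Z}^d$. A \emph{line} of a block is a set of $L$ of its sites that differ in one coordinate only; a block has $dL^{d-1}$ lines. Declare $z$ to be
\begin{itemize}
\item \emph{bad} if $\Lambda_z$ contains an obstacle ($\epsilon h_v<-M$) or a line without helpers (no $v$ on the line has $\epsilon h_v\ge2-M$);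
\item a \emph{seed} if $\epsilon h_v\ge2d-M$ for all $v\in\Lambda_z$;
\item \emph{ordinary} otherwise.
\end{itemize}
In a seed block every site is a helper and none is an obstacle, so a seed is not bad. The blocks are disjoint, hence the states are i.i.d., and $\rho=\mathbb{P}(\epsilon h_0\ge2d-M)^{L^d}>0$. This is an instance of the box model; let $F$ and $U$ be its filled and unfilled sets.

\begin{lemma}\label{lem:block}
If $z\in F$, then $\Lambda_z\subset P_M$.
\end{lemma}

\begin{proof}
We use induction on the generation of $z$ in $F$. If $z$ is a seed, every $v\in\Lambda_z$ satisfies \eqref{eq:flip} with $k=0$, hence with any $k$, and belongs to $P_M$ by stability. Otherwise $z$ is not bad and, along $d-1$ axes, a neighboring block lies in $P_M$. After permuting and reflecting axes, these blocks are $\Lambda_{z-e_i}$, $i\le d-1$. Use coordinates $(y,x)\in\{0,\dots,L-1\}^{d-1}\times\{0,\dots,L-1\}$ in $\Lambda_z$, and let $\ell_y$ be the line of points with first coordinates $y$. We show $\ell_y\subset P_M$ by induction on $y_1+\dots+y_{d-1}$. For $v\in\ell_y$ and $i\le d-1$, the site $v-e_i$ lies in $\ell_{y-e_i}$ if $y_i\ge1$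 and in $\Lambda_{z-e_i}$ if $y_i=0$; so every point of $\ell_y$ has at least $d-1$ neighbors in $P_M$. The line contains a helper, for which the left side of \eqref{eq:flip} is at least $-2+M+(2-M)=0$, so the helper is in $P_M$ by stability. A point of $\ell_y$ next to a point of $\ell_y\cap P_M$ has at least $d$ neighbors in $P_M$ and is not an obstacle, so the left side of \eqref{eq:flip} is at least $M+\epsilon h_v\ge0$ and the point is in $P_M$. Moving along the line in both directions gives $\ell_y\subset P_M$.
\end{proof}

We choose $L$ just large enough that all lines are likely to contain helpers; a logarithmic factor beyond $1/p$ pays for the number of lines.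

\begin{lemma}\label{lem:eta}
Let $[m_0,m_1]\subset(0,2)$, $a=d+4/(2-m_1)^2$ and $L=\lceil a\,p^{-1}\log(1/p)\rceil$, with $p,q$ as in \eqref{eq:pq}. There is $C=C(d,m_0,m_1)$ such that $\eta\le C\epsilon^{1-3d}e^{-g(M)/2\epsilon^2}$ for all $M\in[m_0,m_1]$ and all small $\epsilon$.
\end{lemma}

\begin{proof}
Recall the Gaussian tail bounds (Mills' ratio): for $x>0$,
\[
\frac{x}{1+x^2}\,\frac{e^{-x^2/2}}{\sqrt{2\pi}}\le\mathbb{P}(h_0\ge x)\le\frac1x\,\frac{e^{-x^2/2}}{\sqrt{2\pi}} .
\]
For small $\epsilon$, the number $x=(2-M)/\epsilon$ lies in $[1,2/\epsilon]$, so $x/(1+x^2)\ge1/(2x)\ge\epsilon/4$; and $M/\epsilon\ge m_0/\epsilon$. Therefore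
\[
C^{-1}\epsilon\,e^{-(2-M)^2/2\epsilon^2}\le p\le e^{-(2-M)^2/2\epsilon^2},\qquad q\le C\epsilon\,e^{-M^2/2\epsilon^2},\qquad \log(1/p)\le C\epsilon^{-2},
\]
and $L\le Cp^{-1}\log(1/p)$. A union bound over sites and lines gives $\eta\le L^dq+dL^{d-1}(1-p)^L$. For the first term,
\[
L^dq\le C(\log(1/p))^d\,p^{-d}\,q\le C\epsilon^{-2d}\cdot\epsilon^{-d}e^{d(2-M)^2/2\epsilon^2}\cdot\epsilon\,e^{-M^2/2\epsilon^2}=C\epsilon^{1-3d}e^{-g(M)/2\epsilon^2}.
\]
For the second, $(1-p)^L\le e^{-pL}\le p^a$ and $(\log(1/p))^{d-1}\le Cp^{-1}$, so
\[
dL^{d-1}(1-p)^L\le Cp^{a-d}\le Ce^{-(a-d)(2-M)^2/2\epsilon^2}\le Ce^{-4/2\epsilon^2},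
\]
because $(a-d)(2-M)^2\ge(a-d)(2-m_1)^2=4$. Since $g(M)\le M^2\le4$ and $\epsilon^{1-3d}\ge1$, the second term obeys the same bound as the first.
\end{proof}

\begin{remark}\label{rem:rho}
With this choice $\rho\le p^{L^d}$ and $\eta\ge q$. Now $\log(1/q)$ is of order $\epsilon^{-2}$, whereas $L^d\log(1/p)\ge p^{-d}$ is exponentially large in $\epsilon^{-2}$. So seeds are much rarer than bad sites, and a version of Theorem~\ref{thm:box} in which $\eta$ must be smaller than a fixed power of $\rho$ would be useless here.
\end{remark}

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:quant}, given Theorem~\ref{thm:box}]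
The vertex $0$ lies in $\Lambda_0$, so Lemma~\ref{lem:block} and Theorem~\ref{thm:box} give
\begin{equation}\label{eq:transfer}
\mathbb{P}[\sigma_0=-1\text{ at }M]\le\mathbb{P}(0\in U)\le C\eta\qquad\text{whenever }\eta\le\eta_0 ,
\end{equation}
with $C$ depending only on $d$.

(a) For $M\in(c_d,2)$ we have $g(M)>0$, so by Lemma~\ref{lem:eta} with $m_0=m_1=M$, $\eta\to0$ as $\epsilon\to0$, and \eqref{eq:transfer} gives the bound. This proves Theorem~\ref{thm:main} for $M\in(c_d,2)$. For $M\ge2$ take any $M'\in(c_d,2)$, which is possible because $c_d<2$, and use $P_{M'}\subset P_M$.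

(b) The function $g$ is quadratic with $g(c_d)=0$, $g''=2-2d$ and, since $2-c_d=2/(1+\sqrt d)$,
\[
g'(c_d)=2c_d+2d(2-c_d)=\frac{4\sqrt d+4d}{1+\sqrt d}=4\sqrt d .
\]
With $\Delta=A\epsilon^2\log(1/\epsilon)$ we get $g(c_d+\Delta)=4\sqrt d\,\Delta-(d-1)\Delta^2$, hence $g(M_\epsilon)/2\epsilon^2=2\sqrt d\,A\log(1/\epsilon)+o(1)$. For small $\epsilon$ the values $M_\epsilon$ lie in a fixed interval $[m_0,m_1]\subset(0,2)$, so Lemma~\ref{lem:eta} gives $\eta\le C\epsilon^{1-3d+2\sqrt dA}$, which tends to $0$ when $A>\frac{3d-1}{2\sqrt d}$. Apply \eqref{eq:transfer}.

(c) The minus set shrinks as $M$ grows, so we may take $M\in(c_d,2)$, and $\epsilon$ so small that $\eta\le\eta_0$. By Lemma~\ref{lem:block} minus vertices lie in blocks $\Lambda_z$ with $z\in U$. Adjacent vertices lie in the same block or in blocks with adjacent indices, so a connected set of minus vertices meets only blocks indexed by one component of $U$, and these components are almost surely finite.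

(d) This is Theorem~\ref{thm:main} together with the known result (i).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:polluted}, given Theorem~\ref{thm:box}]
Let $r\le d-1$. Take the initially occupied sites as seeds and the closed sites as bad sites, so $\rho=p$ and $\eta=q$. A site with occupied neighbors along $d-1$ axes satisfies either rule, so by induction on the generation every filled site is eventually occupied, and the final density is at least $1-\mathbb{P}(0\in U)\ge1-Cq$.

Let $r=d$ and use blocks of side $L=\lceil2dp^{-1}\log(1/p)\rceil$. Call $z$ bad if $\Lambda_z$ contains a closed site or a line without initially occupied sites, and a seed if all sites of $\Lambda_z$ are initially occupied; then $\rho=p^{L^d}>0$. The induction over lines in the proof of Lemma~\ref{lem:block} applies: every point of $\ell_y$ eventually has occupied neighbors along the first $d-1$ axes, the line contains an initially occupied site, and a point of the line next to an occupied point of the line has occupied neighbors along all $d$ axes and is not closed, so it becomes occupied under either rule. Hence all sites of $\Lambda_z$ are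 eventually occupied when $z\in F$. Finally $e^{-pL}\le p^{2d}$ and $L^{d-1}\le Cp^{-d}$ for small $p$, so
\[
\eta\le L^dq+dL^{d-1}e^{-pL}\le C\,q\,(p^{-1}\log(1/p))^d+Cp^d\to0,
\]
and the final density is at least $1-C\eta$.
\end{proof}

\section{Two small cases and the plan of the proof}\label{sec:small}

From now on we work with the box model only.

\subsection{Nucleation without bad sites}\label{sec:nucleation}

\begin{example}\label{ex:d3}
Let $d=3$, $\eta=0$, $\rho>0$; we show that $U=\emptyset$ almost surely. A site is filled when it has filled neighbors along two axes, so an isolated seed does not grow, and growth has to be helped by further seeds. Let $D_n=\{-n,\dots,n\}^3$. The shell $D_{n+1}\setminus D_n$ consists of $6$ squares, $12$ segments and $8$ points, according to whether one, two or three coordinates equal $\pm(n+1)$. Suppose that $D_n\subset F$ and that each square contains a seed. A site of a square has a filled neighbor in $D_n$, along the axis normal to the square; a filled neighbor inside the square supplies a second axis; so the whole square fills from its seed. A site of a segment then has filled neighbors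 in two squares, along two axes, and a corner has filled neighbors in three segments. Hence $D_{n+1}\subset F$. The origin and the squares of all shells are disjoint, so
\[
\mathbb{P}(F=\mathbb{Z}^3)\ge\rho\prod_{n\ge0}\Big(1-(1-\rho)^{(2n+1)^2}\Big)^6>0,
\]
because $\sum_n(1-\rho)^{(2n+1)^2}<\infty$. The event $F=\mathbb{Z}^3$ is translation invariant, so it has probability $1$.
\end{example}

Two features of this example persist. First, the probability that a given seed starts an infinite growth depends on $\rho$ and may be tiny, but ergodicity removes it from the conclusion. Second, the problem is recursive in the dimension. In $\mathbb{Z}^d$, a $k$-dimensional face of the shell receives $d-k$ axes from behind and needs $(d-1)-(d-k)=k-1$ of its own $k$ axes: it is a box model of dimension $k$ in a finite box. Points and segments fill for free. For $d=4$, each three-dimensional face must carry out the growth of Example~\ref{ex:d3} inside a box of side about $2n$, and this succeeds with high probability for large $n$ because the face has room for many independent attempts.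

\subsection{What bad sites can block}\label{sec:shadows}

A site that is neither bad nor filled has filled neighbors along at most $d-2$ axes, so along at least \emph{two} axes both its neighbors are unfilled. We follow such neighbors backward in a fixed orientation. For $s\in\{\pm1\}^d$, the \emph{$s$-predecessors} of $x$ are the $d$ sites $x-s_ie_i$.

\begin{definition}\label{def:shadow}
For $A\subset\mathbb{Z}^d$, the \emph{$s$-shadow} $H^s(A)$ is the smallest set that contains $A$ and contains every site having at least two $s$-predecessors in it. Put $H(A)=\bigcup_sH^s(A)$, $H^s=H^s(B)$ and $H=H(B)$.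
\end{definition}

These sets increase with $A$. By induction on the generation, every site of $H^s(A)$ lies in $H^s(A')$ for some finite $A'\subset A$. The set $H$ depends on the bad sites only. An \emph{$s$-path} is an infinite sequence $y_0,y_1,\dots$ in which each $y_{m+1}$ is an $s$-predecessor of $y_m$; it never repeats a point, because $\sum_is_ix_i$ decreases by one at each step.

\begin{lemma}[Backward paths]\label{lem:path}
From every $x\in U\setminus H^s$ there starts an $s$-path contained in $U\setminus H^s$.
\end{lemma}

\begin{proof}
It suffices to find an $s$-predecessor of $x$ in $U\setminus H^s$. Since $B\subset H^s$, the site $x$ is not bad; since it is not filled, at most $d-2$ axes carry a filled neighbor. So at least two $s$-predecessors of $x$ are in $U$. Since $x\notin H^s$, at most one $s$-predecessor is in $H^s$.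
\end{proof}

\begin{example}\label{ex:shadow}
A single site is its own shadow. For $d=2$ and $A=\{(1,0),(0,1)\}$, the $(+,+)$-shadow adds $(1,1)$, the $(-,-)$-shadow adds $(0,0)$, the other two add nothing, and $H(A)=\{0,1\}^2$. The site $(1,1)$ is the one that a filled region arriving from the lower left cannot fill through predecessors; it may well be filled from the other side, so $H$ can be larger than $U$.

Shadows of finite sets stay in their bounding boxes: if $A\subset R=\prod_i[a_i,b_i]$, then $H^s(A)\subset R$. Take $s=(1,\dots,1)$ and $x\notin R$. If $x_k<a_k$ for some $k$, no predecessor of $x$ is in $R$. If $x_k>b_k$, only $x-e_k$ can be in $R$. So $R$ is closed under the rule. This is where the threshold $d-1$ of the box model enters: with threshold $d$, an unfilled ordinary site would be blocked along one axis only, the shadow rule would ask for one predecessor, and the shadow of one site would be an infinite orthant.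
\end{example}

Lemma~\ref{lem:path} has an immediate consequence that is the model for all later uses: \emph{a finite component $\Gamma$ of $U$ is contained in $H^s$ for every $s$}, since an $s$-path in $U$ starting in $\Gamma$ would be an infinite set inside $\Gamma$. The difficulty is that we do not know in advance that the components of $U$ are finite.

\subsection{Plan}\label{sec:plan}

Theorem~\ref{thm:box} is the combination of two statements.
\begin{enumerate}
\item[(A)] For small $\eta$ the set $H$ has density at most $C\eta$ and small components (Proposition~\ref{prop:sparse}). Seeds play no role here.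
\item[(B)] For small $\eta$ and every $\rho>0$, almost surely $U\subset H$ (Proposition~\ref{prop:UinH}).
\end{enumerate}
All dependence on $\rho$ is confined to the proof of (B), whose conclusion is qualitative. To prove (B) we run the growth of Example~\ref{ex:d3} with ``$D_n\subset F$'' replaced by ``$U\cap D_n\subset H$''. A droplet grows in all directions, and each face uses the orientations $s$ that point outward, which is why $H$ is the union over all $s$. This has a price: the path of Lemma~\ref{lem:path} avoids $H^s$ but may run through $H^{s'}$ for another $s'$, so entering the region where $U\subset H$ is no contradiction by itself. The contradiction comes from (A): once in that region, the path is trapped in a component of $H$, and that component is finite and small.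

\section{The shadow is sparse}\label{sec:sparse}

\begin{proposition}\label{prop:sparse}
There are $\eta_1>0$, $C_1<\infty$ and a nonincreasing, rapidly decreasing function $\psi$ on $[0,\infty)$, all depending only on $d$, such that for $\eta\le\eta_1$ we have $\mathbb{P}(0\in H)\le C_1\eta$ and
\[
\mathbb{P}(0\in H\text{ and the component of }0\text{ in }H\text{ has diameter}>r)\le\psi(r),\qquad r\ge0 .
\]
\end{proposition}

An isolated cluster of bad sites has its shadow in its bounding box, but shadows interact. For $d=2$ and $s=(+,+)$, suppose the row $\{(i,0):0\le i\le a\}$ lies in the shadow of some large cluster and $(0,1)$ is bad. Then $(1,1),\dots,(a,1)$ enter the shadow one after another: a single bad site has pushed the large shadow up by one. A bad site at height $2$ could push it again. We therefore sort the bad sites into clusters of rapidly growing scales, and show that the clusters of smaller scales are too sparse to push a shadow far.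

\subsection{Islands}

Let
\[
\mu=3d,\qquad\gamma=2\mu+3,\qquad\nu=d\gamma+1,\qquad K=16d\nu,
\]
and define $\alpha_0=1$, $\beta_n=K(n+1)^2\alpha_n$, $\alpha_{n+1}=16\beta_n$, so that $\alpha_n=(16K)^n(n!)^2$. We use the following consequences. Since $\alpha_{m+1}\ge16K\alpha_m$, $\ \sum_m(m+1)^{-2}\le2$ and $K\ge16\gamma$,
\begin{equation}\label{eq:scales}
\sum_{m<n}\alpha_m\le\frac{\alpha_n}{K},\qquad\sum_{m\ge0}\frac{\alpha_m}{\beta_m}\le\frac2K,\qquad\beta_n\ge16\gamma\alpha_n,\qquad\log\beta_n\le C(n+1)\log(n+2).
\end{equation}
The factor $(n+1)^2$ is there to make the second sum converge; this sum will bound the fraction of a long path that is spent near small clusters.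

Let $B_0=B$. Given $B_n$, a \emph{level-$n$ island} is a nonempty set $I\subset B_n$ with $\operatorname{diam}I\le\alpha_n$ and $\operatorname{dist}(I,B_n\setminus I)>\beta_n$. Let $\mathcal{I}_n$ be the set of level-$n$ islands and $B_{n+1}=B_n\setminus\bigcup_{I\in\mathcal{I}_n}I$. Different level-$n$ islands $I,I'$ are disjoint: if $w\in I\cap I'$, then after exchanging names there is $z\in I'\setminus I\subset B_n\setminus I$, and $\beta_n<\|z-w\|\le\operatorname{diam}I'\le\alpha_n$, which is false. Hence $I'\subset B_n\setminus I$, and
\begin{equation}\label{eq:islandsep}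
\operatorname{dist}(I,I')>\beta_n\qquad\text{for different }I,I'\in\mathcal{I}_n .
\end{equation}

A site survives to level $n+1$ only if another survivor of level $n$ is at a moderate distance; iterating, it needs $2^{n+1}$ bad sites around it.

\begin{lemma}\label{lem:levels}
There is $\kappa=\kappa(d)<\infty$ such that $\mathbb{P}(x\in B_n)\le(\kappa\eta)^{2^n}$ for all $x$ and $n$.
\end{lemma}

\begin{proof}
Let $x\in B_{n+1}$. The set $I=B_n\cap N_{\alpha_n/2}(x)$ contains $x$ and has diameter at most $\alpha_n$, and it is not an island because $x$ was not removed. So some $y\in B_n\setminus I$ is within $\beta_n$ of $I$, and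
\begin{equation}\label{eq:annulus}
\alpha_n/2<\|x-y\|\le\alpha_n/2+\beta_n .
\end{equation}
Let $R_n=\sum_{m<n}(\alpha_m/2+\beta_m)$. Then $R_0=0$ and, by \eqref{eq:scales}, $R_n\le\frac32\sum_{m<n}\beta_m=\frac3{32}\sum_{m=1}^n\alpha_m\le\frac3{32}(1+\frac1K)\alpha_n\le\frac1{10}\alpha_n$. Define families of sets by $\mathcal{W}_0(x)=\{\{x\}\}$ and
\[
\mathcal{W}_{n+1}(x)=\{S\cup S':S\in\mathcal{W}_n(x),\ S'\in\mathcal{W}_n(y),\ y\text{ satisfies \eqref{eq:annulus}}\}.
\]
By induction, each member of $\mathcal{W}_n(x)$ is a subset of $N_{R_n}(x)$ with exactly $2^n$ elements: $S\subset N_{R_n}(x)$ and $S'\subset N_{R_n}(y)$ are disjoint because $\|x-y\|>\alpha_n/2>2R_n$, and both lie in $N_{R_{n+1}}(x)$. Also by induction, $x\in B_n$ implies that $B$ contains a member of $\mathcal{W}_n(x)$, because $x\in B_{n+1}$ gives $x,y\in B_n$ with \eqref{eq:annulus}. The number $w_n=|\mathcal{W}_n(x)|$ does not depend on $x$, and at most $(\alpha_n+2\beta_n+1)^d\le(4\beta_n)^d$ sites $y$ satisfy \eqref{eq:annulus}, so $w_{n+1}\le(4\beta_n)^dw_n^2$ and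
\[
\log w_n\le\sum_{m<n}2^{n-1-m}d\log(4\beta_m)\le2^nC_0,\qquad C_0=\sum_{m\ge0}2^{-m-1}d\log(4\beta_m)<\infty .
\]
With $\kappa=e^{C_0}$ we get $\mathbb{P}(x\in B_n)\le w_n\eta^{2^n}\le(\kappa\eta)^{2^n}$.
\end{proof}

Let $\eta_1=1/(2\kappa)$ and $\eta\le\eta_1$. Then $\mathbb{P}(x\in B_n)\le2^{-2^n}$, so almost surely $\bigcap_nB_n=\emptyset$ and every bad site lies in an island.

\subsection{The shadow stays near the islands}

Put
\[
V_n=\bigcup_{m\le n}\ \bigcup_{I\in\mathcal{I}_m}N_{\mu\alpha_m}(I),\qquad V_{-1}=\emptyset,\qquad V=\bigcup_nV_n .
\]

\begin{lemma}\label{lem:contain}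
If every bad site lies in an island, then $H\subset V$.
\end{lemma}

The proof is the bounding box argument of Example~\ref{ex:shadow} read along paths. A shadow site has two predecessors in the shadow, so one can walk back to the island while avoiding steps along a given axis $k$, which shows that the site does not extend beyond the island in direction $k$. Near smaller islands the choice may be lost and a step along axis $k$ may be forced; we count these steps.

\begin{proof}
Fix $s$; by reflection let $s=(1,\dots,1)$, so that predecessors of $x$ are the sites $x-e_i$. Let $A_n$ be the union of all islands of level at most $n$, $A_{-1}=\emptyset$, and $H_n=H^s(A_n)$. Since $B=\bigcup_nA_n$ and each site of $H^s$ lies in the shadow of a finite subset of $B$, we have $H^s=\bigcup_nH_n$. We prove $H_n\subset V_n$ by induction; $H_{-1}=\emptyset$. Assume $H_{n-1}\subset V_{n-1}$, and let $T=H_n\setminus H_{n-1}$ and $Z=\bigcup_{I\in\mathcal{I}_n}N_{\mu\alpha_n}(I)$. It suffices to show $T\subset Z$.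

\emph{Eligible predecessors.} Generations refer to $H_n$. A point of $T$ of generation $0$ is in $A_n\setminus A_{n-1}$, so it lies in a level-$n$ island. A point $x\in T$ of positive generation has at least two predecessors in $H_n$ of smaller generation, and at most one predecessor in $H_{n-1}$, since otherwise $x\in H_{n-1}$. Call a predecessor \emph{eligible} if it is in $T$ and has smaller generation. Then $x$ has at least one eligible predecessor, and at least two if no predecessor of $x$ lies in $H_{n-1}$.

\emph{The paths.} Suppose $T\not\subset Z$ and let $v\in T\setminus Z$ have minimal generation, which is positive. For each axis $k$ build a path $v=y_0,y_1,\dots,y_{N_k}=z^{(k)}$ by moving to an eligible predecessor until generation $0$ is reached, choosing a direction $-e_i$ with $i\ne k$ whenever the current point has no predecessor in $H_{n-1}$. By minimality of $v$, all points after $y_0$ are in $Z$. By \eqref{eq:islandsep} and \eqref{eq:scales} the sets $N_{\mu\alpha_n}(I)$, $I\in\mathcal{I}_n$, are at mutual distances greater than $\beta_n-2\mu\alpha_n>1$. Consecutive points of a path are adjacent, and the points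 $y_1$ of different paths are within distance $1$ of each other. So all $d$ paths stay, after $y_0$, in $N_{\mu\alpha_n}(I)$ for one $I\in\mathcal{I}_n$. Each $z^{(k)}$ lies in a level-$n$ island within distance $\mu\alpha_n<\beta_n$ of $I$, so $z^{(k)}\in I$.

\emph{Steps $-e_k$ on path $k$.} Such a step starts from a point with a predecessor in $H_{n-1}\subset V_{n-1}$, that is, from a point of a set $G_{I'}=N_{\mu\alpha_m+1}(I')$ with $m<n$ and $I'\in\mathcal{I}_m$. Fix $m$. We have $\operatorname{diam}G_{I'}\le\alpha_m+2\mu\alpha_m+2\le\gamma\alpha_m$. All coordinates are nonincreasing along the path, so the number of steps between two of its points is their $\ell^1$ distance; the first and last visits to $G_{I'}$ are thus at most $d\gamma\alpha_m$ steps apart, and the path has at most $d\gamma\alpha_m+1\le\nu\alpha_m$ points in $G_{I'}$. For different $I'\in\mathcal{I}_m$ the sets $G_{I'}$ are at distance at least $\beta_m-2\mu\alpha_m-2\ge\beta_m/2$, so first visits to different sets are at least $\beta_m/2$ steps apart and at most $1+2N_k/\beta_m$ of them are visited. By \eqref{eq:scales},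
\[
v_k-z^{(k)}_k\le\sum_{m<n}\nu\alpha_m\Big(1+\frac{2N_k}{\beta_m}\Big)\le\frac{\nu\alpha_n}{K}+\frac{4\nu N_k}{K}\le\alpha_n+\frac{N_k}{4d}.
\]

\emph{Conclusion.} Let $z=z^{(1)}$. Since $\operatorname{diam}I\le\alpha_n$, we have $v_k-z_k\le2\alpha_n+N_k/(4d)$ and $N_k=\|v-z^{(k)}\|_1\le N_1+d\alpha_n$. Summing over $k$,
\[
N_1=\sum_k(v_k-z_k)\le2d\alpha_n+\tfrac14(N_1+d\alpha_n),
\]
so $N_1\le3d\alpha_n=\mu\alpha_n$ and $v\in N_{\mu\alpha_n}(I)\subset Z$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:components}
Every component of $V_n$ has diameter at most $\gamma\alpha_n$. A component of $V_n$ that is not a component of $V_{n-1}$ is contained in $N_{(\mu+1)\alpha_n}(I)$ for some $I\in\mathcal{I}_n$.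
\end{lemma}

\begin{proof}
Induction on $n$. For $I\in\mathcal{I}_n$, the set $N_{\mu\alpha_n}(I)$ is a union of cubes $N_{\mu\alpha_n}(x)$, $x\in I$, each containing the centers of all the others, so it is connected. Let $\hat I$ be its union with all components of $V_{n-1}$ that intersect it or are adjacent to it. For $n=0$ there are none; for $n\ge1$ they have diameter at most $\gamma\alpha_{n-1}$, and $\gamma\alpha_{n-1}+1\le\alpha_n$. So $\hat I$ is connected and contained in $N_{(\mu+1)\alpha_n}(I)$, which has diameter at most $(2\mu+3)\alpha_n=\gamma\alpha_n$. The sets $\hat I$ for different $I$ are at distance greater than $\beta_n-2(\mu+1)\alpha_n>1$, and a component of $V_{n-1}$ not used in any $\hat I$ neither intersects nor is adjacent to any $\hat I$. Hence the components of $V_n$ are the sets $\hat I$ and the unused components of $V_{n-1}$.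
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sparse}]
Almost surely $H\subset V$. If $0\in V$, some point of $B_m$ is within $\mu\alpha_m$ of $0$ for some $m$. By Lemma~\ref{lem:levels} and $(\kappa\eta)^{2^m}\le\kappa\eta\,2^{1-2^m}$,
\[
\mathbb{P}(0\in H)\le\sum_m(2\mu\alpha_m+1)^d(\kappa\eta)^{2^m}\le C_1\eta,\qquad C_1=\kappa\sum_m(2\mu\alpha_m+1)^d\,2^{1-2^m}<\infty .
\]
Suppose the component of $0$ in $V$ has diameter greater than $\gamma\alpha_n$. It is the increasing union of the components of $0$ in $V_m$, so there is a least $m$ such that $0\in V_m$ and the component of $0$ in $V_m$ has diameter greater than $\gamma\alpha_n$. By Lemma~\ref{lem:components}, $m>n$. By minimality this component is not a component of $V_{m-1}$, so some point of $B_m$ is within $(\mu+1)\alpha_m$ of $0$. Define $\psi(r)=1$ for $r<\gamma$ and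
\[
\psi(r)=\min\Big(1,\sum_{m>n}\big(2(\mu+1)\alpha_m+1\big)^d\,2^{-2^m}\Big)\qquad\text{for }\gamma\alpha_n\le r<\gamma\alpha_{n+1}.
\]
This function is nonincreasing, depends only on $d$, and bounds the probability in question. By the last bound in \eqref{eq:scales} the $m$th term is at most $C2^{-2^{m-1}}$, so the sum is at most $2C\,2^{-2^n}$, while $r^j\le(\gamma\alpha_{n+1})^j\le e^{Cj(n+1)\log(n+2)}$ on the same range. Hence $r^j\psi(r)\to0$.
\end{proof}

\subsection{Localization}

Whether a site belongs to $H$ may depend on bad sites arbitrarily far away. To create independent attempts in Section~\ref{sec:prob} we replace $H$ by $H(B\cap S)$ for finite windows $S$; the replacement is exact when components are small.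

\begin{lemma}\label{lem:local}
If every component of $H$ that meets $X$ is contained in $S$, then $H\cap X=H(B\cap S)\cap X$.
\end{lemma}

\begin{proof}
The inclusion $\supset$ is monotonicity. Let $\Gamma\subset S$ be a component of $H$ and fix $s$. We show by induction on the generation in $H^s$ that each $y\in H^s\cap\Gamma$ lies in $H^s(B\cap S)$. In generation $0$, $y\in B\cap\Gamma\subset B\cap S$. Otherwise $y$ has two $s$-predecessors in $H^s\subset H$ of smaller generation; they are adjacent to $y$, hence in $\Gamma$, hence in $H^s(B\cap S)$, and so is $y$.
\end{proof}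

\section{Deterministic growth}\label{sec:growth}

We now define, recursively in the dimension, an event under which the property $U\subset H$ passes from the region behind a box to the box itself. The basic tool makes the trapping idea of Section~\ref{sec:plan} precise.

\begin{lemma}[Trapping]\label{lem:trap}
Let $y_0,y_1,\dots$ be an $s$-path in $U$, let $r\ge0$, and let $W$ be a set with $U\cap W\subset H$ that contains every $y_m$ with $m\ge1$ and $\|y_m-y_1\|\le r+1$. Then $y_1\in H$, and the component of $y_1$ in $H$ has diameter greater than $r$.
\end{lemma}

\begin{proof}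
We have $y_1\in U\cap W\subset H$; let $\Gamma$ be its component and suppose $\operatorname{diam}\Gamma\le r$. If $y_m\in\Gamma$, then $\|y_{m+1}-y_1\|\le r+1$, so $y_{m+1}\in U\cap W\subset H$, and $y_{m+1}\in\Gamma$ by adjacency. Thus the finite set $\Gamma$ contains the infinitely many distinct points $y_1,y_2,\dots$, which is impossible.
\end{proof}

\subsection{Boxes, walls and faces}

Let $0\le k\le d-1$. A \emph{$k$-box} is a set
\[
Q=\{x:\ x_i\in[a_i,b_i]\ (i\in I),\ x_j=z_j\ (j\in J)\},\qquad|I|=k,\quad J=[d]\setminus I,
\]
with integers $a_i<b_i$ and $z_j$. For $s\in\{\pm1\}^J$ and $w\ge1$, the \emph{wall} behind $Q$ is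
\[
W_s(Q,w)=\{x:\ x_i\in[a_i,b_i]\ (i\in I),\ x_j=z_j-s_j\tau_j\ (j\in J),\ 0\le\tau_j\le w,\ \tau\ne0\};
\]
the numbers $\tau_j$ are the \emph{offsets} of $x$. The wall is where a backward path goes when it leaves $Q$; it contains all combinations of offsets because the path may move along several axes of $J$. Let $\lambda_k=2\cdot5^{d-1-k}$. For $1\le k\le d-1$, the box $Q$ \emph{has scale} $t$, a positive integer, if $t\le b_i-a_i\le\lambda_kt$ for all $i\in I$. A $0$-box is a point and has every scale $t\ge1$. It is convenient to declare $\mathbb{Z}^d$ to be the unique \emph{$d$-box}, with $I=[d]$, $J=\emptyset$, $[a_i,b_i]=\mathbb{Z}$, scale $t=\infty$ and empty wall.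

Let $Q$ be a $k$-box of scale $t$ with $2\le k\le d$. A site $u\in Q$ is an \emph{admissible center} if $a_i+t/4\le u_i\le b_i-t/4$ for all $i\in I$; for $Q=\mathbb{Z}^d$ every site is admissible. The \emph{droplets} around $u$ are $D_n(u)=\{x\in Q:\|x-u\|\le n\}$. For $n\ge1$, a nonempty $A\subset I$ and $\xi\in\{\pm1\}^A$ with $u_i+\xi_i(n+1)\in[a_i,b_i]$ for all $i\in A$, the set
\[
\Phi_n(A,\xi)=\{x\in Q:\ x_i=u_i+\xi_i(n+1)\ (i\in A),\ |x_i-u_i|\le n\ (i\in I\setminus A)\}
\]
is a \emph{face of step $n$} around $u$. It is a $(k-|A|)$-box with fixed axes $J\cup A$. The shell $D_{n+1}(u)\setminus D_n(u)$ is the union of the faces of step $n$: a point $x$ of the shell lies in the face with $A=\{i:|x_i-u_i|=n+1\}$ and $\xi_i$ the sign of $x_i-u_i$. There are at most $3^k$ faces of each step, and for $k\le d-1$ there are none when $n\ge\lambda_kt$.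

When the droplet reaches the boundary of $Q$, its faces are cut off. Keeping the center away from the boundary prevents them from becoming thin, and the factor $5$ in $\lambda_k$ absorbs the loss in aspect ratio. Put
\[
t_n=\min(n,\lfloor t/4\rfloor),\qquad\text{with }t_n=n\text{ if }t=\infty .
\]

\begin{lemma}\label{lem:scale}
Let $t\ge16$, let $u$ be admissible and $n\ge1$. If $n\le t/4$, then $D_n(u)$ is a full cube with $(2n+1)^k$ sites. Every face of step $n$ has scale $t_n$.
\end{lemma}

\begin{proof}
If $n\le t/4$, then $a_i\le u_i-n$ and $u_i+n\le b_i$ for $i\in I$, which is the first claim. For the second let $k'=k-|A|\ge1$ and $i\in I\setminus A$. If $n\le\lfloor t/4\rfloor$, the side of the face along axis $i$ is exactly $2n=2t_n$, and $2\le\lambda_{k'}$ since $k'\le d-1$; this covers $k=d$. If $n>\lfloor t/4\rfloor$, then $t_n=\lfloor t/4\rfloor\ge(t-3)/4\ge t/5$, the side is at least $2\lfloor t/4\rfloor=2t_n$, and it is at most $\lambda_kt\le5\lambda_kt_n\le\lambda_{k'}t_n$.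
\end{proof}

\subsection{Good boxes}

Fix integers $\ell_2,\dots,\ell_d\ge4$, to be chosen in Section~\ref{sec:prob}; $\ell_k$ is the radius of the initial droplet of seeds in a $k$-box. The following events depend on $\Sigma$ and on a set $X\subset\mathbb{Z}^d$, which will be $H$ or a localized version $H(B\cap S)$.

\begin{definition}\label{def:good}
Let $Q$ be a $k$-box of scale $t$, and for $k\le1$ let $r=\lfloor\sqrt t\rfloor$. The event $Y_k(Q,t;X)$ is defined as follows.
\begin{itemize}
\item $k=0$: every component of $X$ meeting $N_1(Q)$ has diameter at most $r$.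
\item $k=1$, $I=\{i\}$: every component of $X$ meeting $N_1(Q)$ has diameter at most $r$, and there is an \emph{anchor}, that is, a site $x^*\in Q$ with $a_i+r+2\le x^*_i\le b_i-r-2$ and $N_1(x^*)\cap X=\emptyset$.
\item $2\le k\le d$: $t\ge\max(16,4\ell_k)$, and there is an admissible center $u$ such that $D_{\ell_k}(u)\subset\Sigma$ and $Y_{k-|A|}(\Phi_n(A,\xi),t_n;X)$ holds for every $n\ge\ell_k$ and every face $\Phi_n(A,\xi)$ of step $n$ around $u$.
\end{itemize}
\end{definition}

The size $\sqrt t$ allowed for components is a compromise: by Proposition~\ref{prop:sparse} a larger component is unlikely to come near a box of scale $t$, and windows of size $\sqrt t$ fit about $\sqrt t$ times into the box. An anchor is enough for $k=1$ because the wall supplies $d-1$ axes. For $k\ge2$ it supplies only $d-k\le d-2$, and seeds are needed.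

\begin{lemma}\label{lem:monoloc}
The event $Y_k(Q,t;X)$ is preserved when $X$ is made smaller or $\Sigma$ is made larger. For $k\le d-1$ it depends only on $\Sigma\cap Q$ and $X\cap N_{\lfloor\sqrt t\rfloor+2}(Q)$.
\end{lemma}

\begin{proof}
If $X'\subset X$, a component of $X'$ meeting $N_1(Q)$ lies in a component of $X$ meeting $N_1(Q)$, and an anchor for $X$ is an anchor for $X'$. This gives monotonicity for $k\le1$, and it follows for $k\ge2$ by induction. For locality let $x\in X$, and let $\Gamma$ and $\Gamma'$ be the components of $x$ in $X$ and in $X\cap N_{r+1}(x)$. If $\Gamma\subset N_{r+1}(x)$ then $\Gamma=\Gamma'$. Otherwise a path in $\Gamma$ from $x$ to the outside, stopped on first reaching distance $r+1$ from $x$, lies in $\Gamma'$, so both diameters exceed $r$. Since $N_{r+1}(x)\subset N_{r+2}(Q)$ for $x\in N_1(Q)$, the claim holds for $k\le1$. For $k\ge2$ use induction, as droplets and faces lie in $Q$ and $t_n\le t$.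
\end{proof}

\begin{proposition}\label{prop:growth}
Let $Q$ be a $k$-box of scale $t$, $0\le k\le d-1$, and let $s_J\in\{\pm1\}^J$. If $Y_k(Q,t;H)$ holds and $U\cap W_{s_J}(Q,\lfloor\sqrt t\rfloor+2)\subset H$, then $U\cap Q\subset H$. If $Y_d(\mathbb{Z}^d,\infty;H)$ holds, then $U\subset H$.
\end{proposition}

\begin{proof}
Let $r=\lfloor\sqrt t\rfloor$, $w=r+2$ and $W=W_{s_J}(Q,w)$; for $k=d$ let $w=\infty$ and $W=\emptyset$, so that the second statement is the case $k=d$ of the first. We use induction on $k$.

\medskip\noindent\emph{Points ($k=0$).} Here $Q=\{v\}$, $J=[d]$; put $s=s_J$. Suppose $v\in U\setminus H^s$ and take an $s$-path $v=y_0,y_1,\dots$ in $U$ (Lemma~\ref{lem:path}). For $m\ge1$ the point $y_m$ has nonnegative offsets, not all zero; the offsets of $y_1$ are at most $1$, so those of $y_m$ are at most $r+2$ when $\|y_m-y_1\|\le r+1$, and then $y_m\in W$. By Lemma~\ref{lem:trap} the component of $y_1\in N_1(Q)$ in $H$ has diameter greater than $r$, contrary to $Y_0$. Hence $v\in U$ implies $v\in H^s\subset H$.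

\medskip\noindent\emph{Segments ($k=1$); see Figure~\ref{fig:segment}.} Say $I=\{1\}$, write $[a,b]=[a_1,b_1]$, and let $x^*$ be an anchor. A backward path could now run along $Q$ and leave through its end, where nothing is known; the anchor stops it. First, $x^*$ is filled: the $d-1$ sites $x^*-s_je_j$, $j\in J$, lie in $W$ and not in $H$, so they are filled, and $x^*\notin H\supset B$ is not bad.

Let $s=(+1,s_J)$. We claim that every $v\in U\cap Q$ with $v_1>x^*_1$ is in $H^s$. If not, take a counterexample $v$ with $v_1$ minimal and an $s$-path $v=y_0,y_1,\dots$ in $U\setminus H^s$. If $y_1=v-e_1$, then $y_1\in(U\cap Q)\setminus H^s$; this contradicts minimality if $v_1-1>x_1^*$, and it contradicts $x^*\in F$ if $v_1-1=x^*_1$. So $y_1=v-s_je_j$ for some $j\in J$. Let $m\ge1$ and $\|y_m-y_1\|\le r+1$. Offsets do not decrease along the path, so those of $y_m$ are nonnegative with $\tau_j\ge1$, and they are at most $r+2$. The first coordinate of $y_m$ lies in $[v_1-r-1,v_1]\subset[x^*_1-r,b]\subset[a,b]$. Hence $y_m\in W$. Lemma~\ref{lem:trap} again gives a component of $H$ meeting $N_1(Q)$ of diameter greater than $r$, contrary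 to $Y_1$. For $v_1<x^*_1$ reflect the first axis: use $s=(-1,s_J)$, a counterexample with $v_1$ maximal, and $x_1^*+r\le b$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\fill[gray!15] (-0.5,-4.5) rectangle (14.5,-0.5);
\fill[gray!40] (-0.5,-0.5) rectangle (14.5,0.5);
\foreach \x in {0,...,14} \foreach \y in {-4,...,1} \fill[gray] (\x,\y) circle (0.05);
\draw[dashed] (2.5,-1.5) rectangle (5.5,1.5);
\fill (4,0) circle (0.15);
\node[above] at (4,0.05) {$x^*$};
\draw[thick] (8.5,-0.5) -- (10.5,-0.5) -- (10.5,-1.5) -- (9.5,-1.5) -- (9.5,-2.5) -- (7.5,-2.5) -- (7.5,-1.5) -- (8.5,-1.5) -- cycle;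
\draw[thick] (9,0) circle (0.15);
\node[above] at (9,0.1) {$v$};
\draw[->,thick] (9,-0.15) -- (9,-0.95);
\draw[->,thick] (9,-1.05) -- (9,-1.95);
\draw[->,thick] (8.95,-2) -- (8.05,-2);
\draw[->,dotted,thick] (7.95,-2) -- (7.05,-2);
\draw[->,dotted,thick] (8,-2.05) -- (8,-2.95);
\node at (10.9,-1.9) {$\Gamma$};
\node[right] at (14.5,0) {$Q$};
\node[right] at (14.5,-2.5) {$W$};
\end{tikzpicture}
\caption{The trapping argument for a segment $Q$ (dark row) in $d=2$ with $r=2$. In the wall $W$ (light rows, thickness $r+2$) every unfilled site is known to lie in the shadow set $H$. The anchor $x^*$ has no site of $H$ in the dashed square, so it is filled. Let $v$ be the first unfilled site to its right outside the $(+,+)$-shadow. A path of unfilled sites going left or down from $v$ must step down, into a component $\Gamma$ of $H$ of diameter at most $r$. Each further step (dotted) stays in $W$, hence in $H$, hence in $\Gamma$, so the path cannot be infinite and no such $v$ exists.}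
\label{fig:segment}
\end{figure}

\medskip\noindent\emph{Boxes of dimension $2\le k\le d$.} Let $u$ be the center given by $Y_k$. The droplets $D_n(u)$ exhaust $Q$, so it suffices to show $U\cap D_n(u)\subset H$ for all $n\ge\ell_k$, by induction on $n$. For $n=\ell_k$ the droplet consists of seeds and $U\cap D_n(u)=\emptyset$. Assume the claim for $n$. We show $U\cap\Phi_n(A,\xi)\subset H$ for every face of step $n$, by induction on $|A|$: as in Example~\ref{ex:d3}, the faces of large dimension come first and serve as walls for the smaller ones.

The face $\Phi=\Phi_n(A,\xi)$ is a $(k-|A|)$-box of scale $t_n$ with fixed axes $J\cup A$, and $Y_{k-|A|}(\Phi,t_n;H)$ holds. By the induction on the dimension it is enough to show that $U\cap W_{(s_J,\xi)}(\Phi,w_n)\subset H$, where $w_n=\lfloor\sqrt{t_n}\rfloor+2$. We have $w_n\le w$ because $t_n\le t$, and $w_n\le\sqrt n+2\le n+1$ because $t_n\le n$ and $n\ge4$. Let $x\in U$ be in this wall, with offsets $(\tau_j)_{j\in J\cup A}$. For $i\in A$ we have $x_i=u_i+\xi_i(n+1-\tau_i)$ with $0\le\tau_i\le n+1$, so $x_i$ lies between $u_i$ and $u_i+\xi_i(n+1)$, both in $[a_i,b_i]$. For $i\in I\setminus A$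 we have $x_i\in[a_i,b_i]$ and $|x_i-u_i|\le n$. Thus $x_i\in[a_i,b_i]$ for all $i\in I$.

If $\tau_j\ne0$ for some $j\in J$, then $x\in W_{s_J}(Q,w)$, and $x\in H$ by hypothesis. This case does not occur for $k=d$.

If $\tau_j=0$ for all $j\in J$, then $x\in Q$, and $A'=\{i\in A:\tau_i=0\}$ is a proper subset of $A$. For $i\in A\setminus A'$ we have $|x_i-u_i|=n+1-\tau_i\le n$. So $x\in D_n(u)$ if $A'=\emptyset$, and otherwise $x\in\Phi_n(A',\xi|_{A'})$, a face of step $n$ with $|A'|<|A|$. In both cases $x\in H$, by the induction on $n$ or on $|A|$.
\end{proof}

For $d=2$ the faces of a droplet in $\mathbb{Z}^2$ are points and segments, and seeds are used only for the initial droplet. For $d=3$ each square face needs one nucleation, and each further dimension adds one level to the recursion.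

\section{Good boxes are likely}\label{sec:prob}

Let $\eta_0=\min\big(\eta_1,(2\cdot3^dC_1)^{-1}\big)$, with $\eta_1$, $C_1$ and $\psi$ from Proposition~\ref{prop:sparse}. Fix $\eta\le\eta_0$ and $\rho>0$. Then
\begin{equation}\label{eq:half}
\mathbb{P}(N_1(x)\cap H=\emptyset)\ge1-3^dC_1\eta\ge\tfrac12\qquad\text{for every }x .
\end{equation}
Order the states as bad $<$ ordinary $<$ seed. Increasing states makes $B$, hence $H(B\cap S)$, smaller and $\Sigma$ larger, so by Lemma~\ref{lem:monoloc} every event $Y_k(Q,t;H(B\cap S))$ is increasing, and so is $\{D\subset\Sigma\}$ for any set $D$. We need Harris' inequality because the face events depend on the states inside the initial droplet through $H$, so they are not independent of the event that the droplet consists of seeds.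

For $0\le k\le d-1$ and integers $t\ge1$ let
\[
\delta_k(t)=\sup\big\{\mathbb{P}\big(Y_k(Q,t;H)\text{ fails}\big):Q\text{ a $k$-box of scale }t\big\}.
\]
Note that $\delta_k$ involves only $\ell_2,\dots,\ell_k$, so the $\ell_k$ can be chosen one after another.

\begin{proposition}\label{prop:delta}
The integers $\ell_2,\dots,\ell_d\ge4$ can be chosen, depending on $d,\eta,\rho$, so that $\delta_0,\dots,\delta_{d-1}$ are rapidly decreasing and
\begin{equation}\label{eq:ell}
3^k\sum_{n\ge\ell_k}\max_{i<k}\delta_i(n)\le\frac12\qquad(2\le k\le d).
\end{equation}
\end{proposition}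

\begin{proof}
We repeatedly use that if $f$ is rapidly decreasing, then so is $t\mapsto t^j\sup_{t'\ge\lfloor\sqrt t\rfloor}f(t')$ for each $j$, because $t\le4\lfloor\sqrt t\rfloor^2$.

\medskip\noindent\emph{$k=0$.} A union bound over $N_1(Q)$ gives $\delta_0(t)\le3^d\psi(\lfloor\sqrt t\rfloor)$.

\medskip\noindent\emph{$k=1$.} Let $r=\lfloor\sqrt t\rfloor$, let $Q$ have range $[a,b]$, and let $E$ be the event that all components of $H$ meeting $N_1(Q)$ have diameter at most $r$. Since $|N_1(Q)|\le3^{d-1}(\lambda_1t+3)$, we have $\mathbb{P}(E^c)\le3^{d-1}(\lambda_1t+3)\psi(r)$. The interval $[a+r+2,b-r-2]$ has length at least $t-2r-4$, so it contains at least $(t-2r-4)/(2r+5)$ integers at mutual distances at least $2r+5$; the ratio is asymptotic to $\sqrt t/2$, hence at least $\sqrt t/4$ for large $t$. Let $x^{(j)}\in Q$ be the corresponding sites and $S_j=N_{r+2}(x^{(j)})$. The windows $S_j$ are disjoint, so the events $E_j=\{N_1(x^{(j)})\cap H(B\cap S_j)=\emptyset\}$ are independent, and $\mathbb{P}(E_j)\ge\frac12$ by \eqref{eq:half} and $H(B\cap S_j)\subset H$. On $E$, the components of $H$ meeting $N_1(x^{(j)})$ lie in $N_{r+1}(x^{(j)})\subset S_j$,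 so by Lemma~\ref{lem:local} $H$ and $H(B\cap S_j)$ agree on $N_1(x^{(j)})$. On $E\cap E_j$ the site $x^{(j)}$ is therefore an anchor, and for large $t$
\[
\delta_1(t)\le3^{d-1}(\lambda_1t+3)\psi(\lfloor\sqrt t\rfloor)+2^{-\sqrt t/4}.
\]

\medskip\noindent\emph{$2\le k\le d-1$.} Assume that $\ell_2,\dots,\ell_{k-1}$ are chosen and $\delta_0,\dots,\delta_{k-1}$ are rapidly decreasing, hence summable. Choose $\ell_k\ge4$ satisfying \eqref{eq:ell}. Growth from a fixed center is unlikely, since it needs a droplet of seeds. We split it at radius $m=\lfloor\sqrt t\rfloor$. The steps up to $m$ succeed with a probability bounded below in $t$ and take place in a window of size $O(m)$, so they can be attempted independently at many centers. The steps beyond $m$ succeed at all these centers simultaneously, by a union bound.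

Let $t\ge\max(20,4\ell_k)$ be so large that $\ell_k\le m$ and $m+1\le t/4$, and let $Q$ be a $k$-box of scale $t$. Along each axis $i\in I$, the admissible values fill an interval of length at least $t/2$. It contains at least $(t/2-1)/(9m)\ge(t/2-1)/(9\sqrt t)$ integers at mutual distances at least $9m$, and this is at least $\sqrt t/20$ for $t\ge20$. Varying one coordinate and fixing the others at admissible values, we obtain admissible centers $u^{(1)},\dots,u^{(N)}$ with $N=\lceil\sqrt t/20\rceil\le t$ and mutual distances at least $9m$. The windows $S_j=N_{4m}(u^{(j)})$ are disjoint. Consider three kinds of events.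

\emph{Nucleation.} $E_j$: $D_{\ell_k}(u^{(j)})\subset\Sigma$, and $Y_{k-|A|}(\Phi,n;H(B\cap S_j))$ holds for all faces $\Phi$ around $u^{(j)}$ of all steps $\ell_k\le n\le m$. For these steps $t_n=n$. The faces lie in $N_{m+1}(u^{(j)})\subset S_j$, so by Lemma~\ref{lem:monoloc} the event $E_j$ depends only on the states in $S_j$, and $E_1,\dots,E_N$ are independent. The droplet has $(2\ell_k+1)^k$ sites by Lemma~\ref{lem:scale}. A face event for $H$ implies the face event for $H(B\cap S_j)\subset H$. By Harris' inequality, a union bound over faces and \eqref{eq:ell},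
\[
\mathbb{P}(E_j)\ge\rho^{(2\ell_k+1)^k}\Big(1-3^k\sum_{n\ge\ell_k}\max_{i<k}\delta_i(n)\Big)\ge\pi_k:=\tfrac12\rho^{(2\ell_k+1)^k}>0,
\]
and $\pi_k$ does not depend on $t$ or $Q$. This is where $\rho>0$ is used.

\emph{Small components.} $E'$: for every $j$, all components of $H$ meeting $N_{2m+3}(u^{(j)})$ have diameter at most $m$. Then $\mathbb{P}(E'^{\,c})\le t(4m+7)^d\psi(m)$. On $E'$ these components lie in $N_{3m+3}(u^{(j)})\subset S_j$, as $m\ge4$, so $H$ and $H(B\cap S_j)$ agree on $N_{2m+3}(u^{(j)})$ by Lemma~\ref{lem:local}. A face $\Phi$ of step $n\le m$ satisfies $N_{\lfloor\sqrt n\rfloor+2}(\Phi)\subset N_{(m+1)+(m+2)}(u^{(j)})$. By Lemma~\ref{lem:monoloc}, on $E'$ we may replace $H(B\cap S_j)$ by $H$ in the definition of $E_j$.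

\emph{Late steps.} $E''$: for every $j$, every $n>m$ and every face $\Phi$ of step $n$ around $u^{(j)}$, the event $Y_{k-|A|}(\Phi,t_n;H)$ holds. Here $t_n=\min(n,\lfloor t/4\rfloor)\ge m$, and there are faces for at most $\lambda_kt$ values of $n$, so
\[
\mathbb{P}(E''^{\,c})\le t\cdot\lambda_kt\cdot3^k\max_{i<k}\sup_{t'\ge m}\delta_i(t').
\]

If $E'$, $E''$ and some $E_j$ occur, then $Y_k(Q,t;H)$ holds with center $u^{(j)}$. Hence for large $t$, uniformly in $Q$,
\[
\delta_k(t)\le t(4m+7)^d\psi(m)+3^k\lambda_kt^2\max_{i<k}\sup_{t'\ge m}\delta_i(t')+(1-\pi_k)^{\sqrt t/20},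
\]
and each term is rapidly decreasing in $t$.

Finally, $\delta_0,\dots,\delta_{d-1}$ are summable, so there is $\ell_d\ge4$ satisfying \eqref{eq:ell} for $k=d$.
\end{proof}

\begin{proposition}\label{prop:UinH}
For $\eta\le\eta_0$ and $\rho>0$, almost surely $U\subset H$.
\end{proposition}

\begin{proof}
Consider the center $u=0$ in the $d$-box $\mathbb{Z}^d$. The event $D_{\ell_d}(0)\subset\Sigma$ and the event that $Y_{d-|A|}(\Phi_n(A,\xi),n;H)$ holds for all faces of all steps $n\ge\ell_d$ are both increasing. The faces of step $n$ have scale $n$ (Lemma~\ref{lem:scale}) and there are at most $3^d$ of them, so by \eqref{eq:ell} the second event has probability at least $\frac12$. By Harris' inequality,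
\[
\mathbb{P}\big(Y_d(\mathbb{Z}^d,\infty;H)\big)\ge\tfrac12\rho^{(2\ell_d+1)^d}>0 .
\]
The event $Y_d(\mathbb{Z}^d,\infty;H)$ asks for the existence of a center anywhere in $\mathbb{Z}^d$, and translating the states translates $\Sigma$ and $H$; so the event is translation invariant and has probability $1$. Proposition~\ref{prop:growth} gives $U\subset H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:box}]
Let $\eta\le\eta_0$ and $\rho>0$. By Propositions~\ref{prop:UinH} and \ref{prop:sparse}, $\mathbb{P}(0\in U)\le\mathbb{P}(0\in H)\le C_1\eta$. The component of $0$ in $U$ is almost surely contained in the component of $0$ in $H$, so its diameter exceeds $r$ with probability at most $\psi(r)$. The constants $\eta_0$, $C_1$ and the function $\psi$ depend only on $d$; the integers $\ell_k$, which depend on $\rho$, do not appear in them. Since $\psi(r)\to0$, the component of any given site in $U$ is almost surely finite, and there are countably many sites.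
\end{proof}

By Section~\ref{sec:reduction}, this completes the proofs of Theorems~\ref{thm:main}, \ref{thm:quant} and \ref{thm:polluted}; in particular (ii) holds for all $d\ge4$.

\begin{thebibliography}{9}

\bibitem{DYZ}
Jian Ding, Peng Yang and Zijie Zhuang,
\emph{Dynamical random field Ising model at zero temperature},
arXiv:2410.20457 (2024).

\end{thebibliography}
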